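# Uniform monotonicity and complex uniform convexity in symmetric spaces of operators

## 1. Symmetric spaces of operators, and the convexity properties involved

Throughout, $\mathcal M$ is a semifinite von Neumann algebra on a Hilbert space $\mathcal H$, with a faithful, normal, semifinite trace $\tau$. The operator norm is written $\|\cdot\|_\infty$.

**Definition 1 (measurable operators and singular values).** A closed, densely defined operator $x$ affiliated with $\mathcal M$ is $\tau$-measurable if for every $\delta>0$ there is a projection $p\in\mathcal M$ with $p\mathcal H\subset\operatorname{dom}x$ and $\tau(\mathbf 1-p)\le\delta$. The set of all such operators is $\widetilde{\mathcal M}$. It is a $*$-algebra under the strong sum and strong product, that is, the closures of the algebraic ones; all sums and products below are strong. For $a,b\in\widetilde{\mathcal M}$, $a\le b$ means that $b-a$ is positive. The generalized singular value function of $x$ is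
$$\mu_t(x)=\inf\{\|xp\|_\infty:\ p\in\mathcal M\text{ a projection},\ \tau(\mathbf 1-p)\le t\},\qquad 0\le t<\tau(\mathbf 1).$$

Examples. If $\mathcal M=L_\infty[0,1)$ with the integral as trace, then $\widetilde{\mathcal M}$ consists of the measurable functions that are finite almost everywhere, and $\mu(f)$ is the decreasing rearrangement of $|f|$. If $\mathcal M=M_n(\mathbb C)$ with the usual trace, then $\mu_t(x)$ is the $j$-th singular number of $x$ for $t\in[j-1,j)$. If $\mathcal M=B(H)$ with $\tau=\mathrm{Tr}$, a nonzero projection has trace at least $1$, so taking $\delta<1$ forces $p=\mathbf 1$, and $\widetilde{\mathcal M}=B(H)$.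

We use the following standard facts about $\widetilde{\mathcal M}$.

* $c^*c\ge0$, and $a\le b$ implies $c^*ac\le c^*bc$.
* If $c^*c\le\mathbf 1$, then $c\in\mathcal M$ and $\|c\|_\infty\le1$.
* In the polar decomposition $c=u|c|$ one has $u\in\mathcal M$ and $|c|=u^*c$.
* $\mu(axb)\le\|a\|_\infty\|b\|_\infty\,\mu(x)$ for $a,b\in\mathcal M$, and $0\le y\le x$ implies $\mu(y)\le\mu(x)$ (Fack–Kosaki).

**Definition 2 (symmetric spaces of operators).** Let $E$ be a complex symmetric (rearrangement invariant) Banach function space on $[0,\tau(\mathbf 1))$: if $g\in E$ and $\mu(f)\le\mu(g)$, then $f\in E$ and $\|f\|_E\le\|g\|_E$. Put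
$$E(\mathcal M,\tau)=\{x\in\widetilde{\mathcal M}:\ \mu(x)\in E\},\qquad \|x\|=\|\mu(x)\|_E .$$
Its positive cone is $E(\mathcal M,\tau)^+$. Let $H$ be an infinite-dimensional separable Hilbert space and $E\subset c_0$ a symmetric Banach sequence space. The unitary matrix ideal $C_E$ consists of the compact operators $x$ on $H$ whose sequence of singular numbers $\{s_n(x)\}$ (the eigenvalues of $|x|$ in decreasing order with multiplicity) lies in $E$, with $\|x\|=\|\{s_n(x)\}\|_E$. Its positive part is $C_E^+$.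

That these formulas define norms is part of the setting (Kalton–Sukochev). Example: for $E=L_1$ we get $L_1(\mathcal M,\tau)$ with $\|x\|_1=\tau(|x|)$; for $E=\ell_1$, $C_E$ is the trace class.

**Definition 3 ($p$-convexity).** $E$ is $p$-convex if there is a constant $M$ with $\|(\sum_{i=1}^n|f_i|^p)^{1/p}\|_E\le M(\sum_{i=1}^n\|f_i\|_E^p)^{1/p}$ for all finite families $f_1,\dots,f_n\in E$.

Example: $L_p$ is $p$-convex with $M=1$, since $\int\sum|f_i|^p=\sum\|f_i\|_p^p$. But $L_1$ is not $p$-convex for any $p>1$: for $n$ disjoint functions of norm $1$ the left side is $n$ and the right side is $Mn^{1/p}$.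

**Definition 4 (complex uniform convexity).** Let $X$ be a complex normed space and $K\subseteq X$. $K$ is complex uniformly convex if for every $\epsilon>0$ there is $\delta>0$ such that
$$\sup_{|\lambda|=1}\|x+\lambda y\|\ge1+\delta\qquad\text{for all }x,y\in K\text{ with }\|x\|=1,\ \|y\|\ge\epsilon .$$
Here $x+\lambda y$ and its norm are taken in $X$. We use $K=X$ and $K=X^+$.

Examples: in $X=\mathbb C$ the supremum is $1+|y|$, so $\mathbb C$ is complex uniformly convex. $L_\infty[0,1)$ is not: for $x=1_{[0,1/2)}$ and $y=1_{[1/2,1)}$ we have $\|x+\lambda y\|_\infty=1$ for all $|\lambda|=1$. As $x,y\ge0$, the positive cone of $L_\infty[0,1)$ is not complex uniformly convex either.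

**Definition 5 (uniform monotonicity).** A partially ordered normed space $X$ is uniformly monotone if for every $\epsilon>0$ there is $\delta>0$ such that $\|x+y\|>1+\delta$ for all $0\le x,y\in X$ with $\|x\|=1$ and $\|y\|\ge\epsilon$.

Examples: in $L_1(\mathcal M,\tau)$ the norm is additive on the positive cone, so $\|x+y\|_1=1+\|y\|_1$ and $\delta=\epsilon/2$ works. The pair of indicators above shows that $L_\infty[0,1)$ is not uniformly monotone.

**Definition 6 (solid normed bimodule).** A solid normed bimodule over $(\mathcal M,\tau)$ is a linear subspace $X\subseteq\widetilde{\mathcal M}$ with a norm such that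

* (F1) if $x\in X$ and $a,b\in\mathcal M$, then $axb\in X$ and $\|axb\|\le\|a\|_\infty\|x\|\|b\|_\infty$;
* (F2) if $y\in\widetilde{\mathcal M}$ and $0\le y\le x\in X$, then $y\in X$ and $\|y\|\le\|x\|$.

We write $X^+$ for the set of positive operators in $X$. From $x=u|x|$, $|x|=u^*x$ and (F1), $x\in X$ implies $|x|\in X$ and $\|x\|=\|\,|x|\,\|$.

Examples: $E(\mathcal M,\tau)$ is a solid normed bimodule by the two Fack–Kosaki inequalities. So is $C_E$, with $\mathcal M=B(H)$: if $x$ is compact then $axb$ is compact, and if $0\le y\le x$ then $y^{1/2}=cx^{1/2}$ with a contraction $c$, so $y=x^{1/2}c^*cx^{1/2}$ is compact; the inequalities for singular numbers are those for $\mu$. A non-example is $M_2(\mathbb C)$ with the norm $\max|x_{ij}|$: the all-ones matrix has norm $1$ and is unitarily equivalent to $2E_{11}$, which has norm $2$, so (F1) fails.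

## 2. Removing $p$-convexity from three theorems

The following results are quoted by the source of the problem (Malgorzata Marta Czerwinska, Anna Kaminska, "Geometric properties of noncommutative symmetric spaces of measurable operators and unitary matrix ideals", arXiv:1704.02033 (2017)).

* (A) If $E$ is $p$-convex for some $p>1$, then $E(\mathcal M,\tau)$ is complex uniformly convex whenever $E$ is. If $\mathcal M$ is non-atomic and $E(\mathcal M,\tau)$ is complex uniformly convex, then $E$ is complex uniformly convex.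
* (B) For a symmetric Banach sequence space $E$, $C_E^+$ is complex uniformly convex if and only if $E$ is. If $E$ is $p$-convex for some $p>1$, then $C_E$ is complex uniformly convex if and only if $E$ is.
* (C) Let $\mathcal M$ be non-atomic. $E(\mathcal M,\tau)^+$ is complex uniformly convex if and only if $E(\mathcal M,\tau)$ is uniformly monotone. If $E$ is $p$-convex for some $p>1$, then $E(\mathcal M,\tau)$ is complex uniformly convex if and only if it is uniformly monotone.
* (D) If $E$ is complex uniformly convex, then $E(\mathcal M,\tau)^+$ is complex uniformly convex. If in addition $\mathcal M$ is non-atomic, the converse holds.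

The space $L_1(\mathcal M,\tau)$ is complex uniformly convex, but (A) does not show this, since $L_1$ is not $p$-convex for any $p>1$. So we ask: are the following true for every symmetric $E$ (respectively every symmetric Banach sequence space $E\subset c_0$), with no $p$-convexity?

* (i) If $E$ is complex uniformly convex, then $E(\mathcal M,\tau)$ is complex uniformly convex.
* (ii) $C_E$ is complex uniformly convex if and only if $E$ is complex uniformly convex.
* (iii) If $\mathcal M$ is non-atomic, then $E(\mathcal M,\tau)$ is complex uniformly convex if and only if it is uniformly monotone.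

In (A)–(D) the $p$-convexity hypothesis is never used for the positive cone, only to pass from the positive cone to the whole space. We shall make that passage in general. For a solid normed bimodule $X$ put
$$\sigma_X(\epsilon)=\inf\{\|a+b\|-1:\ a,b\in X^+,\ \|a\|=1,\ \|b\|\ge\epsilon\},$$
$$\delta_X(\epsilon)=\inf\Bigl\{\sup_{|\lambda|=1}\|x+\lambda y\|-1:\ x,y\in X,\ \|x\|=1,\ \|y\|\ge\epsilon\Bigr\}.$$
Both are nondecreasing in $\epsilon$. $X$ is uniformly monotone iff $\sigma_X(\epsilon)>0$ for all $\epsilon>0$, and complex uniformly convex iff $\delta_X(\epsilon)>0$ for all $\epsilon>0$.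

**Theorem 1.** Let $X$ be a solid normed bimodule over an arbitrary semifinite $(\mathcal M,\tau)$. The following are equivalent: (a) $X$ is complex uniformly convex; (b) $X^+$ is complex uniformly convex; (c) $X$ is uniformly monotone. Quantitatively, if $x,y\in X$, $\|x\|=1$, $\|y\|\ge\epsilon>0$, then
$$\max_{\lambda^3=1}\|x+\lambda y\|\ \ge\ \bigl(1+\min\{1,\sigma_X(\epsilon^2/8)\}\bigr)^{1/2},\tag{1}$$
and hence
$$\bigl(1+\min\{1,\sigma_X(\epsilon^2/8)\}\bigr)^{1/2}-1\ \le\ \delta_X(\epsilon)\ \le\ \sigma_X(\epsilon).\tag{2}$$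

**Theorem 2.** Statements (i), (ii) and (iii) are true for all symmetric $E$ as above, with no $p$-convexity hypothesis.

## 3. Scalars, functions, and the operator inequality that fails

Scalars. In $X=\mathbb C$ with $|x|=1$, one of the three cube roots of unity $\lambda$ brings the argument of $\lambda y/x$ within $\pi/3$ of $0$, so $|x+\lambda y|\ge1+\frac12|y|$ for that $\lambda$. Two points $\lambda=\pm1$ are too few in general: in $\ell_1^2$ take $x=(\frac12,\frac12)$ and $y=(\frac12,-\frac12)$. Then $x+y=(1,0)$ and $x-y=(0,1)$, so $\|x\pm y\|_1=1=\|x\|_1=\|y\|_1$. So we test three points. Write $\omega=e^{2\pi i/3}$ and $\Omega=\{1,\omega,\omega^2\}$.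

Functions. Suppose that $\mathcal M$ is commutative, so that $X$ is a space of functions. Let $\|x\|=1$, $\|y\|\ge\epsilon$, and $m=\max_{\lambda\in\Omega}\|x+\lambda y\|$. Multiplying both functions by the same unimodular function, we may assume $x\ge0$. Put $f_\lambda=x+\lambda y$ and $h=\frac13\sum_{\lambda\in\Omega}|f_\lambda|$, so $\|h\|\le m$. Since $\sum_\lambda\lambda=\sum_\lambda\lambda^2=0$, we have pointwise
$$\tfrac13\sum_\lambda f_\lambda=x,\qquad \tfrac13\sum_\lambda\bar\lambda f_\lambda=y,\qquad \tfrac13\sum_\lambda\lambda f_\lambda=0 .$$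
The first identity gives $h\ge x$. Conjugating the third and subtracting it from the second gives $y=\frac13\sum_\lambda\bar\lambda(f_\lambda-\overline{f_\lambda})$, so $|y|\le\frac23\sum_\lambda|\operatorname{Im}f_\lambda|$. As $|\operatorname{Im}z|^2=(|z|-\operatorname{Re}z)(|z|+\operatorname{Re}z)\le2|z|(|z|-\operatorname{Re}z)$, the Cauchy–Schwarz inequality yields
$$|y|\le2\sqrt2\Bigl(\tfrac13\sum_\lambda(|f_\lambda|-\operatorname{Re}f_\lambda)\Bigr)^{1/2}\Bigl(\tfrac13\sum_\lambda|f_\lambda|\Bigr)^{1/2}=2\sqrt2\,(h-x)^{1/2}h^{1/2}.$$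
For $t>0$ we have $2(h-x)^{1/2}h^{1/2}\le t^2h+t^{-2}(h-x)$; taking norms and the infimum over $t$ gives $\epsilon\le2\sqrt2\,\|h-x\|^{1/2}m^{1/2}$. So $h=x+(h-x)$ is a sum of two positive functions, the first of norm $1$ and the second of norm at least $\epsilon^2/(8m)$, and $m\ge\|h\|\ge1+\sigma_X(\epsilon^2/(8m))$. If $X$ is uniformly monotone, this keeps $m$ away from $1$.

Operators. The first thing to try is the same argument with $P=\frac13\sum_\lambda|f_\lambda|$ in place of $h$. It needs $P\ge|x|$, so that uniform monotonicity can be applied to $P=|x|+(P-|x|)$. This is the step that fails. In $M_2(\mathbb C)$ take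
$$x=E_{11},\qquad y=tE_{12}\quad(t>0),\qquad \rho=\sqrt{1+t^2}.$$
Write $r_\lambda=(1,\lambda t)$, a row of length $\rho$, and $e_1,e_2$ for the standard basis columns. Then $f_\lambda=x+\lambda y=e_1r_\lambda$ and $f_\lambda^*f_\lambda=r_\lambda^*r_\lambda$, so
$$|f_\lambda|=\frac1\rho\,r_\lambda^*r_\lambda=\frac1\rho\begin{pmatrix}1&\lambda t\\ \bar\lambda t&t^2\end{pmatrix},\qquad P=\frac1\rho\begin{pmatrix}1&0\\0&t^2\end{pmatrix}.\tag{3}$$
The $(1,1)$ entry of $P$ is $1/\rho<1$, so $P\not\ge|x|=E_{11}$. Using $|f_\lambda^*|$ instead does not repair this in general. In this example $\frac13\sum_\lambda|f_\lambda^*|=\rho E_{11}\ge|x^*|$, but for $x=E_{11}$, $y=tE_{21}$ the roles are exchanged. The block-diagonal sum of the two examples, $x=E_{11}+E_{33}$ and $y=tE_{12}+tE_{43}$ in $M_4(\mathbb C)$, violates both inequalities.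

What survives in (3)? In the trace norm each $\|f_\lambda\|_1=\rho$, so $m=\rho$. The average $P$ still splits into positive parts $\frac1\rho E_{11}$ and $\frac{t^2}\rho E_{22}$. The first has norm $1/m$, not $1$. But we want to show that $m$ cannot be close to $1$, and when $m$ is close to $1$, so is $1/m$. So it is enough to split $P=A+B$ with $A,B\ge0$ and $\|A\|\ge1/m$, and there is no need for $A\ge|x|$.

To find such a splitting in general, we write $x$ and $y$ as inner products of columns. Put the operators $|f_\lambda|^{1/2}$, with weights that are powers of $\lambda$, into columns $S_0,S_1$, and the operators $|f_\lambda|^{1/2}u_\lambda^*$ into columns $T_0,T_1$. Orthogonality of the powers of $\lambda$ will give $T_0^*S_0=T_1^*S_1=x$, $T_1^*S_0=y$, $T_0^*S_1=0$, while every $S_j^*S_j$ equals $P$. Let $e$ be the projection onto the range of $S_1$. Since $T_0\perp S_1$, the product $T_0^*S_0=x$ uses only the part $(1-e)S_0$, so this part is large. The product $T_1^*S_1=x$ uses only $eT_1$, so that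 part is large. But $T_1^*S_0=y$, and if $y$ is not small, then $eS_0$ or $(1-e)T_1$ is not small. That is the excess to which uniform monotonicity applies. Two tools are needed: a Hölder inequality for columns, and the projection $e$.

## 4. A Hölder inequality for columns, and the positive cone

For columns $a,b\in\widetilde{\mathcal M}^N$ write $a^*b=\sum_ia_i^*b_i\in\widetilde{\mathcal M}$. A matrix $g\in M_N(\mathcal M)$ acts on columns by $(ga)_i=\sum_jg_{ij}a_j$, and
$$(ga)^*b=\sum_{i,j}a_j^*g_{ij}^*b_i=a^*(g^*b).$$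
In particular, if $g$ is a projection, then $a^*ga=(ga)^*(ga)\ge0$, and if $g\le g'$ are projections, then $g'-g$ is a projection and $a^*ga\le a^*g'a$.

**Lemma 1 (Hölder).** Let $X$ be a solid normed bimodule. If $a,b\in\widetilde{\mathcal M}^N$ and $a^*a,\,b^*b\in X$, then $a^*b\in X$ and $\|a^*b\|\le\|a^*a\|^{1/2}\|b^*b\|^{1/2}$.

**Proof.** The aim is to bound the positive operator $|a^*b|$ in the operator order. Let $c=a^*b=u|c|$ be the polar decomposition. Then $|c|=u^*c=\sum_i(a_iu)^*b_i$. This is self-adjoint, so it also equals $\sum_ib_i^*(a_iu)$. For $t>0$,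
$$0\le\sum_i(ta_iu-t^{-1}b_i)^*(ta_iu-t^{-1}b_i)=t^2u^*(a^*a)u+t^{-2}b^*b-2|c| .$$
So $2|c|\le t^2u^*(a^*a)u+t^{-2}b^*b$, which lies in $X$ by (F1). By (F2), $|c|\in X$, hence $c=u|c|\in X$, and
$$\|c\|=\|\,|c|\,\|\le\tfrac12\bigl(t^2\|a^*a\|+t^{-2}\|b^*b\|\bigr).$$
The infimum of the right side over $t>0$ is $\|a^*a\|^{1/2}\|b^*b\|^{1/2}$. $\square$

**Lemma 2.** If $x,y\in X^+$, then $\sup_{|\lambda|=1}\|x+\lambda y\|=\|x+y\|$.

**Proof.** Take $a=(x^{1/2},\bar\lambda y^{1/2})$ and $b=(x^{1/2},y^{1/2})$. Then $a^*b=x+\lambda y$ and $a^*a=b^*b=x+y$. Lemma 1 gives $\|x+\lambda y\|\le\|x+y\|$, with equality at $\lambda=1$. $\square$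

## 5. The range projection of a column of measurable operators

For matrices, the range of a column $a$, viewed as a map $\mathbb C^d\to(\mathbb C^d)^N$, has an orthogonal projection $e$. It satisfies $ea=a$, and a column $z$ with $z^*a=0$ has range orthogonal to that of $a$, so $z^*e=0$. For unbounded measurable operators we construct $e$ by a polar decomposition of the column.

**Lemma 3.** Let $a\in\widetilde{\mathcal M}^N$. There is a projection $e\in M_N(\mathcal M)$ such that $ea=a$, and such that every $z\in\widetilde{\mathcal M}^N$ with $z^*a=0$ satisfies $z^*e=0$, that is, $\sum_iz_i^*e_{il}=0$ for all $l$.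

**Proof. Step 1: a cut-off fact.** This step lets us pass from spectral cut-offs to the limit. Let $d\in\widetilde{\mathcal M}$, let $e_k\uparrow s$ be projections in $\mathcal M$, and suppose $de_k=0$ for all $k$. We claim $ds=0$. The algebraic product of $d$ and $e_k$ is closed: if $\xi_n\to\xi$ and $de_k\xi_n\to\eta$, then $e_k\xi_n\to e_k\xi$, so $e_k\xi\in\operatorname{dom}d$ and $de_k\xi=\eta$, because $d$ is closed. Hence it coincides with the strong product, which is $0$ on all of $\mathcal H$, and so $e_k\mathcal H\subset\ker d$. The kernel of a closed operator is closed, and $\bigcup_ke_k\mathcal H$ is dense in $s\mathcal H$. So $s\mathcal H\subset\ker d$, which is the claim.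

**Step 2: the polar part of the column.** We construct bounded $v_i$ with $\sum_iv_i^*v_i$ a projection. Let
$$q=(a^*a)^{1/2},\quad e_k=1_{[1/k,k]}(q)\uparrow s=1_{(0,\infty)}(q),\quad \varphi_k(r)=r^{-1}1_{[1/k,k]}(r),\quad v_i^{(k)}=a_i\varphi_k(q).$$
Then
$$\sum_iv_i^{(k)*}v_i^{(k)}=\varphi_k(q)\,q^2\,\varphi_k(q)=e_k ,$$
so $v_i^{(k)*}v_i^{(k)}\le\mathbf 1$ and each $v_i^{(k)}$ is a contraction in $\mathcal M$. Since $\varphi_l(q)e_k=\varphi_k(q)$ for $l\ge k$ and $\varphi_k(q)(\mathbf 1-s)=0$, we have $v_i^{(l)}e_k=v_i^{(k)}$ for $l\ge k$ and $v_i^{(k)}(\mathbf 1-s)=0$. Therefore, on every vector of the dense subspace $\bigcup_ke_k\mathcal H+(\mathbf 1-s)\mathcal H$, the sequence $(v_i^{(k)})_k$ is eventually constant. It consists of contractions, so it converges strongly to some $v_i\in\mathcal M$, with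
$$v_ie_k=v_i^{(k)},\qquad v_is=v_i .$$
Put $w=\sum_iv_i^*v_i$. Then $e_kwe_k=\sum_iv_i^{(k)*}v_i^{(k)}=e_k$. Letting $k\to\infty$ gives $sws=s$, and $w=sws$ because $v_is=v_i$. So $\sum_iv_i^*v_i=s$.

**Step 3: $a_i=v_iq$.** This recovers the column from its polar part. Put $d=a_i-v_iq$. Then $v_iqe_k=v_ie_kq=a_i\varphi_k(q)q=a_ie_k$, so $de_k=0$ for all $k$, and $ds=0$ by Step 1. Moreover
$$(\mathbf 1-s)a_i^*a_i(\mathbf 1-s)\le(\mathbf 1-s)q^2(\mathbf 1-s)=0,$$
so $a_i(\mathbf 1-s)=0$. As $q(\mathbf 1-s)=0$ too, $d(\mathbf 1-s)=0$. Hence $d=ds+d(\mathbf 1-s)=0$.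

**Step 4: annihilators.** We show that $z^*a=0$ forces $z$ to annihilate the polar part. Let $z^*a=0$ and $c=\sum_iz_i^*v_i$. Then $ce_k=\sum_iz_i^*a_i\varphi_k(q)=0$ for all $k$, so $cs=0$ by Step 1. As $v_is=v_i$, we have $c=cs=0$.

**Step 5: the projection.** Let $e=(v_iv_j^*)_{i,j}\in M_N(\mathcal M)$. We check the required properties. Clearly $e=e^*$. Next, $(e^2)_{il}=v_i\bigl(\sum_jv_j^*v_j\bigr)v_l^*=v_isv_l^*=e_{il}$, so $e$ is a projection. By Step 3, $(ea)_i=v_i\bigl(\sum_jv_j^*v_j\bigr)q=v_isq=v_iq=a_i$. Finally, if $z^*a=0$, then $(z^*e)_l=\sum_iz_i^*v_iv_l^*=cv_l^*=0$ by Step 4. $\square$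

## 6. Splitting the averages $P$ and $Q$: proof of Theorem 1

**Step 1: the easy implications.** This step leaves only (c)$\Rightarrow$(a). Since $X^+\subset X$, (a) implies (b). By Lemma 2, (b) says that for every $\epsilon>0$ there is $\delta>0$ with $\|x+y\|\ge1+\delta$ whenever $x,y\in X^+$, $\|x\|=1$, $\|y\|\ge\epsilon$. This is (c), up to replacing $\delta$ by $\delta/2$ for the strict inequality. Lemma 2 also gives $\delta_X\le\sigma_X$, the right half of (2). The left half of (2) is the infimum of (1). If $X$ is uniformly monotone, the right side of (1) exceeds $1$ by an amount that depends only on $\epsilon$, so (1) gives (c)$\Rightarrow$(a). It remains to prove (1).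

**Step 2: the columns.** We write $x$ and $y$ as inner products of columns whose squares are averages. Let $\|x\|=1$, $\|y\|\ge\epsilon>0$, $m=\max_{\lambda\in\Omega}\|x+\lambda y\|$, and $f_\lambda=x+\lambda y=u_\lambda|f_\lambda|$ (polar decomposition). Since $x=\frac13\sum_\lambda f_\lambda$, we have $m\ge1$. For $j=0,1$ define columns indexed by $\lambda\in\Omega$:
$$S_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}\bigr)_\lambda,\qquad T_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}u_\lambda^*\bigr)_\lambda .$$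
Then
$$T_i^*S_j=\tfrac13\sum_\lambda\lambda^{j-i}u_\lambda|f_\lambda|=\tfrac13\sum_\lambda\bigl(\lambda^{j-i}x+\lambda^{j-i+1}y\bigr).$$
Since $\frac13\sum_\lambda\lambda^d$ is $1$ if $3\mid d$ and $0$ otherwise,
$$T_0^*S_0=T_1^*S_1=x,\qquad T_1^*S_0=y,\qquad T_0^*S_1=0.\tag{4}$$
For both $j$,
$$S_j^*S_j=P:=\tfrac13\sum_\lambda|f_\lambda|,\qquad T_j^*T_j=Q:=\tfrac13\sum_\lambda u_\lambda|f_\lambda|u_\lambda^* ,$$
and $\|P\|\le m$, $\|Q\|\le m$, because $\|\,|f_\lambda|\,\|=\|f_\lambda\|$ and $u_\lambda|f_\lambda|u_\lambda^*=f_\lambda u_\lambda^*$.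

**Step 3: the splitting.** We cut $P$ and $Q$ by the range projection of $S_1$. Let $e\in M_3(\mathcal M)$ be the projection of Lemma 3 for $a=S_1$. So $eS_1=S_1$, and $T_0^*e=0$ because $T_0^*S_1=0$. Put
$$A=S_0^*(1-e)S_0,\quad B=S_0^*eS_0,\quad C=T_1^*eT_1,\quad D=T_1^*(1-e)T_1 .$$
All four are positive, $A+B=P$ and $C+D=Q$. By (F2) they lie in $X$ and have norm at most $m$.

**Step 4: $A$ and $C$ are large.** This is the substitute for the false inequality $P\ge|x|$. Since $T_0^*e=0$, we have $x=T_0^*S_0=T_0^*\bigl((1-e)S_0\bigr)$, and Lemma 1 gives $1\le\|Q\|\|A\|\le m\|A\|$. Since $eS_1=S_1$, we have $x=T_1^*S_1=(eT_1)^*S_1$, and Lemma 1 gives $1\le\|C\|\|P\|\le m\|C\|$. So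
$$\|A\|\ge\frac1m,\qquad\|C\|\ge\frac1m.\tag{5}$$

**Step 5: $B$ or $D$ is not small.** Here the size of $y$ enters. By (4),
$$y=T_1^*S_0=(eT_1)^*(eS_0)+\bigl((1-e)T_1\bigr)^*\bigl((1-e)S_0\bigr),$$
so by Lemma 1
$$\epsilon\le\|y\|\le\|C\|^{1/2}\|B\|^{1/2}+\|D\|^{1/2}\|A\|^{1/2}\le m^{1/2}\bigl(\|B\|^{1/2}+\|D\|^{1/2}\bigr).\tag{6}$$
Hence $\|B\|\ge\epsilon^2/(4m)$ or $\|D\|\ge\epsilon^2/(4m)$.

**Step 6: uniform monotonicity.** We combine the pieces. In the first case, $A/\|A\|$ has norm $1$ and $B/\|A\|$ has norm at least $\epsilon^2/(4m^2)$, because $\|A\|\le m$. With (5),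
$$m\ge\|P\|=\|A+B\|\ge\|A\|\bigl(1+\sigma_X(\|B\|/\|A\|)\bigr)\ge\tfrac1m\bigl(1+\sigma_X(\epsilon^2/(4m^2))\bigr).$$
In the second case the same computation holds with $(C,D,Q)$ in place of $(A,B,P)$. So always
$$m^2\ge1+\sigma_X\bigl(\epsilon^2/(4m^2)\bigr).$$
If $m^2\ge2$, then (1) holds, because its right side is at most $\sqrt2$. If $m^2<2$, then $\epsilon^2/(4m^2)\ge\epsilon^2/8$, and since $\sigma_X$ is nondecreasing, $m^2\ge1+\sigma_X(\epsilon^2/8)$, which implies (1). $\blacksquare$

The example (3), in the trace norm, shows each quantity. We have $u_\lambda=\rho^{-1}e_1r_\lambda$ and $|f_\lambda|^{1/2}=\rho^{-3/2}r_\lambda^*r_\lambda$. Put $R_k=(\lambda^kr_\lambda^*)_{\lambda\in\Omega}\in\mathbb C^6$. These vectors, $k=0,1,2$, are mutually orthogonal with $\|R_k\|^2=3\rho^2$. For $\xi=(\xi_1,\xi_2)$ we have $r_\lambda\xi=\xi_1+\lambda t\xi_2$, so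
$$S_0\xi=3^{-1/2}\rho^{-3/2}(\xi_1R_0+t\xi_2R_1),\quad S_1\xi=3^{-1/2}\rho^{-3/2}(\xi_1R_1+t\xi_2R_2),\quad T_1\xi=3^{-1/2}\rho^{-1/2}\xi_1R_1 .$$
Thus $e$ is the projection onto the span of $R_1,R_2$, and
$$A=\tfrac1\rho E_{11},\qquad B=\tfrac{t^2}\rho E_{22},\qquad C=\rho E_{11}=Q,\qquad D=0 .$$
With $m=\rho$ we see $\|A\|_1=1/m$, with equality in (5), and $\|C\|_1^{1/2}\|B\|_1^{1/2}=t=\|y\|_1$, with equality in the first two steps of (6) for $\epsilon=t$.

## 7. Proof of Theorem 2

**Statement (i).** Let $E$ be complex uniformly convex. By (D), $E(\mathcal M,\tau)^+$ is complex uniformly convex. By Theorem 1, (b)$\Rightarrow$(a), with $X=E(\mathcal M,\tau)$, so is $E(\mathcal M,\tau)$. For non-atomic $\mathcal M$ the converse holds by (A) or (D), where no $p$-convexity is involved.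

**Statement (ii).** If $E$ is complex uniformly convex, the first sentence of (B) says that $C_E^+$ is complex uniformly convex, and Theorem 1 with $X=C_E$ shows that $C_E$ is. Conversely, fix an orthonormal basis of $H$. The map $\xi\mapsto\mathrm{diag}(\xi)$ is linear, and the singular numbers of $\mathrm{diag}(\xi)$ are the decreasing rearrangement of $|\xi|$, so it embeds $E$ isometrically into $C_E$. Complex uniform convexity passes to subspaces, so if $C_E$ has it, then $E$ does.

**Statement (iii).** This is (a)$\Leftrightarrow$(c) of Theorem 1 with $X=E(\mathcal M,\tau)$. Non-atomicity is not needed. $\blacksquare$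

So Theorems (A), (B) and Corollary (C) hold without assuming $p$-convexity. The converse of (i) fails for general $\mathcal M$: take $\mathcal M=\mathbb C$, $\tau(\mathbf 1)=1$, $E=L_\infty[0,1)$. Then $\mu(z)=|z|1_{[0,1)}$, so $E(\mathcal M,\tau)=\mathbb C$ is complex uniformly convex, while $E$ is not, by the example after Definition 4.

## 8. Strict monotonicity and complex strict convexity

The same splitting gives a version without moduli. Call $X$ strictly monotone if $\|a+b\|>\|a\|$ for all $a,b\in X^+$ with $b\ne0$, and complex strictly convex if $\|x\|=1$ and $\sup_{|\lambda|=1}\|x+\lambda y\|\le1$ imply $y=0$. For example, $\ell_1^2$ is strictly monotone, since its norm is additive on the positive cone. $\ell_\infty^2$ is neither strictly monotone nor complex strictly convex, as $x=(1,0)$, $y=(0,1)$ shows.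

**Proposition 1.** A solid normed bimodule $X$ is strictly monotone if and only if it is complex strictly convex.

**Proof.** Let $X$ be strictly monotone, $\|x\|=1$ and $\max_{\lambda^3=1}\|x+\lambda y\|\le1$. In the notation of Section 6, which makes sense for every $y\in X$, we have $m=1$, since always $m\ge1$. By (5), $\|A\|\ge1\ge\|P\|=\|A+B\|$ and $\|C\|\ge1\ge\|Q\|=\|C+D\|$. Strict monotonicity gives $B=D=0$, and then (6) gives $\|y\|\le0$, so $y=0$.

Conversely, let $X$ be complex strictly convex, and let $a,b\in X^+$ with $\|a+b\|\le\|a\|$. If $a=0$, then $\|b\|\le0$ and $b=0$. If $a\ne0$, we may scale so that $\|a\|=1$. Lemma 2 gives $\sup_{|\lambda|=1}\|a+\lambda b\|=\|a+b\|\le1$, so $b=0$. $\square$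

## 9. The sharp quadratic inequality in $L_1(\mathcal M,\tau)$

Let $dm$ be normalized Lebesgue measure on the unit circle $\mathbb T$.

**Theorem 3.** For $x,y\in L_1(\mathcal M,\tau)$ with $x\ne0$ and $\|y\|_1\le2\|x\|_1$,
$$\int_{\mathbb T}\|x+\lambda y\|_1\,dm(\lambda)\ \ge\ \|x\|_1+\frac{\|y\|_1^2}{4\|x\|_1}.\tag{7}$$
The constant $1/4$ is best possible, also for $\sup_{|\lambda|=1}$ in place of the integral, and $\delta_{L_1[0,1]}(\epsilon)=\epsilon^2/4+O(\epsilon^4)$ as $\epsilon\to0$.

Two ideas are added to Section 6. In $L_1$ the norm is additive on positive operators, so $\|B\|_1$ can be computed from $\|P\|_1$ and $\|A\|_1$. And the three columns' worth of orthogonality is replaced by a long chain of columns. The reason for the chain is that it produces numbers $a_k,c_k$ with $a_kc_k\ge1$, while the estimate for $y$ involves $a_k$ and $c_{k+1}$. A long chain contains an index with $a_{k+1}-a_k$ small. We first extend Lemma 3 to several columns.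

**Lemma 4.** For columns $a^{(1)},\dots,a^{(r)}\in\widetilde{\mathcal M}^N$ there is a projection $e\in M_N(\mathcal M)$ with $ea^{(j)}=a^{(j)}$ for all $j$, and with $z^*e=0$ whenever $z\in\widetilde{\mathcal M}^N$ and $z^*a^{(j)}=0$ for all $j$. It is the smallest projection $e'\in M_N(\mathcal M)$ with $e'a^{(j)}=a^{(j)}$ for all $j$; in particular it is unique.

**Proof. Step 1: existence, by induction on $r$.** The case $r=1$ is Lemma 3. Let $e_1$ serve for $a^{(1)},\dots,a^{(r-1)}$, and let $e_2$ be the projection of Lemma 3 for the single column $(1-e_1)a^{(r)}$. If $z$ is a column of $e_1$, then $z^*$ is a row of $e_1$, so $z^*(1-e_1)a^{(r)}=0$ and therefore $z^*e_2=0$. Hence $e_1e_2=0$, and $e=e_1+e_2$ is a projection. Because $e_2e_1=0$,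
$$ea^{(r)}=e_1a^{(r)}+e_2(1-e_1)a^{(r)}=e_1a^{(r)}+(1-e_1)a^{(r)}=a^{(r)},$$
and for $j<r$, $ea^{(j)}=a^{(j)}+e_2e_1a^{(j)}=a^{(j)}$. If $z^*a^{(j)}=0$ for all $j\le r$, then $z^*e_1=0$, so $z^*(1-e_1)a^{(r)}=z^*a^{(r)}=0$, so $z^*e_2=0$, and $z^*e=0$.

**Step 2: minimality.** This makes $e$ canonical. Let $e'a^{(j)}=a^{(j)}$ for all $j$. Each row of $1-e'$ is $z^*$ for a column $z$ of $1-e'$, and $z^*a^{(j)}=0$ for all $j$. By the second property of $e$, $(1-e')e=0$, that is, $e\le e'$. $\square$

**Proof of (7).** By homogeneity we may assume $\|x\|_1=1$. Let $\epsilon=\|y\|_1\le2$.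

**Step 1: a chain of columns.** We repeat the construction of Section 6 with more roots of unity. Let $n\ge1$ and $N=n+2$, and let $\lambda$ run over the $N$-th roots of unity. Put $f_\lambda=x+\lambda y=u_\lambda|f_\lambda|$, and for $0\le j\le n$
$$S_j=\bigl(N^{-1/2}\lambda^j|f_\lambda|^{1/2}\bigr)_\lambda,\qquad T_j=\bigl(N^{-1/2}\lambda^j|f_\lambda|^{1/2}u_\lambda^*\bigr)_\lambda .$$
As before, $S_j^*S_j=P:=\frac1N\sum_\lambda|f_\lambda|$ and $T_j^*T_j=Q:=\frac1N\sum_\lambda u_\lambda|f_\lambda|u_\lambda^*$, and both have norm at most $m_N:=\frac1N\sum_\lambda\|f_\lambda\|_1$. Also $T_i^*S_j=\frac1N\sum_\lambda(\lambda^{j-i}x+\lambda^{j-i+1}y)$. For $0\le i,j\le n$ the number $d=j-i$ satisfies $|d|\le N-2$, so $N\mid d$ only for $d=0$; and $-(N-3)\le d+1\le N-1$, so $N\mid d+1$ only for $d=-1$. Hence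
$$T_i^*S_i=x,\qquad T_{i+1}^*S_i=y,\qquad T_i^*S_j=0\ \text{ for }j>i.\tag{8}$$

**Step 2: orthogonal pieces.** We localize $x$ and $y$ on mutually orthogonal projections. Let $F_{k,l}$ be the projection of Lemma 4 for $S_k,\dots,S_l$. Put $F_k=F_{k,n}$, $F_{n+1}=0$, and $G_k=F_k-F_{k+1}$ for $0\le k\le n$. By minimality $F_k\ge F_{k+1}$, so the $G_k$ are mutually orthogonal projections. We have $F_kS_k=S_k$, and $T_i^*F_{i+1}=0$ by (8) and the second property in Lemma 4 (trivially for $i=n$). Therefore
$$x=T_k^*S_k=T_k^*F_kS_k=T_k^*G_kS_k\qquad(0\le k\le n),$$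
$$y=T_{k+1}^*F_kS_k=T_{k+1}^*(F_k-F_{k+2})S_k=T_{k+1}^*G_kS_k+T_{k+1}^*G_{k+1}S_k\qquad(0\le k<n).$$
For $n=1$ this is Section 6, with $G_1=e$ and $G_0S_0=(1-e)S_0$.

**Step 3: the basic inequalities.** Additivity of the norm turns the pieces into numbers. Put $a_k=\|S_k^*G_kS_k\|_1$ and $c_k=\|T_k^*G_kT_k\|_1$. Since $G_k+G_{k+1}\le1$, we have $S_k^*G_kS_k+S_k^*G_{k+1}S_k\le P$ and $T_{k+1}^*G_kT_{k+1}+T_{k+1}^*G_{k+1}T_{k+1}\le Q$. As $\|\cdot\|_1$ is additive on the positive cone, for $0\le k<n$
$$\|S_k^*G_{k+1}S_k\|_1\le m_N-a_k,\qquad\|T_{k+1}^*G_kT_{k+1}\|_1\le m_N-c_{k+1}.$$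
Apply Lemma 1 to $x=(G_kT_k)^*(G_kS_k)$ and to the two terms of $y$, namely $(G_kT_{k+1})^*(G_kS_k)$ and $(G_{k+1}T_{k+1})^*(G_{k+1}S_k)$:
$$a_kc_k\ge1\quad(0\le k\le n),\qquad \epsilon\le\sqrt{a_k(m_N-c_{k+1})}+\sqrt{c_{k+1}(m_N-a_k)}\quad(0\le k<n).\tag{9}$$

**Step 4: $a_k$ is nondecreasing.** This will allow us to replace $a_{k+1}$ by $a_k$. Let $U=\mathrm{diag}(\lambda)$, a unitary in $M_N(\mathbb C)\subset M_N(\mathcal M)$. Then $US_j=S_{j+1}$ for $j<n$. For $l<n$ the projection $UF_{k,l}U^*$ fixes $S_{k+1},\dots,S_{l+1}$. If $z^*S_{j+1}=0$ for $k\le j\le l$, then $(U^*z)^*S_j=z^*US_j=0$, so $(U^*z)^*F_{k,l}=0$ and $z^*UF_{k,l}U^*=0$. So $UF_{k,l}U^*$ has both properties of Lemma 4 for $S_{k+1},\dots,S_{l+1}$, and by uniqueness $UF_{k,l}U^*=F_{k+1,l+1}$. Iterating, $F_{k+1,n}=U^kF_{1,n-k}U^{*k}$ for $0\le k<n$. As $S_k=U^kS_0$ and $F_kS_k=S_k$,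
$$S_k^*G_kS_k=P-S_k^*F_{k+1}S_k=P-S_0^*F_{1,n-k}S_0\qquad(0\le k\le n),$$
with $F_{1,0}:=0$. By minimality $F_{1,n-k}$ decreases as $k$ increases, so the right side increases with $k$. Hence $0\le a_0\le a_1\le\dots\le a_n\le m_N$.

**Step 5: a good index.** The $n$ increments $a_{k+1}-a_k$, $0\le k<n$, are nonnegative with sum at most $m_N$, so some $k<n$ has $a_{k+1}-a_k\le m_N/n$. For this $k$, since $c_{k+1}\le\|Q\|_1\le m_N$ and $a_{k+1}c_{k+1}\ge1$,
$$a_kc_{k+1}\ge a_{k+1}c_{k+1}-\frac{m_N^2}n\ge1-\frac{m_N^2}n .$$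

**Step 6: the limit.** We let $n\to\infty$ to get a relation between three numbers. The function $\lambda\mapsto\|x+\lambda y\|_1$ is continuous, so the Riemann sums $m_N$ converge to $M:=\int_{\mathbb T}\|x+\lambda y\|_1\,dm$. Passing to a subsequence, $a_k\to a$ and $c_{k+1}\to c$, where $k=k(n)$ is the good index, with $a,c\in[0,M]$ and
$$ac\ge1,\qquad\epsilon\le\sqrt{a(M-c)}+\sqrt{c(M-a)} .$$

**Step 7: trigonometry.** We solve for $M$. Write $a=M\cos^2\varphi$ and $c=M\cos^2\psi$ with $\varphi,\psi\in[0,\pi/2]$. Then $\epsilon\le M(\cos\varphi\sin\psi+\cos\psi\sin\varphi)=M\sin(\varphi+\psi)$, and $\cos\varphi\cos\psi\ge1/M$. So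
$$\cos(\varphi+\psi)=2\cos\varphi\cos\psi-\cos(\varphi-\psi)\ge\frac2M-1 .$$
If $M\le2$, the right side is nonnegative, hence
$$\epsilon\le M\sqrt{1-\bigl(\tfrac2M-1\bigr)^2}=\sqrt{M^2-(2-M)^2}=2\sqrt{M-1},$$
that is, $M\ge1+\epsilon^2/4$. If $M>2$, then $M>2\ge1+\epsilon^2/4$ because $\epsilon\le2$. This proves (7).

**Proof of optimality.** In $L_1[0,1]$ take $x=1$ and $y(t)=\epsilon e^{2\pi it}$ with $0\le\epsilon<1$. For every $|\lambda|=1$, rotation invariance and Parseval's identity for the power series of $(1+\epsilon\zeta)^{1/2}$ give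
$$\|x+\lambda y\|_1=\int_{\mathbb T}|1+\epsilon\zeta|\,dm(\zeta)=\int_{\mathbb T}\bigl|(1+\epsilon\zeta)^{1/2}\bigr|^2dm(\zeta)=\sum_{k\ge0}\binom{1/2}k^2\epsilon^{2k}=1+\frac{\epsilon^2}4+\frac{\epsilon^4}{64}+\cdots .$$
All these norms are equal, so the integral and the supremum over $\lambda$ are both $1+\epsilon^2/4+O(\epsilon^4)$. Thus $1/4$ cannot be increased in either version, and $\delta_{L_1[0,1]}(\epsilon)\le\epsilon^2/4+O(\epsilon^4)$.

For the lower bound let $0<\epsilon\le2$, $\|x\|_1=1$ and $\|y\|_1\ge\epsilon$. If $\|y\|_1\le2$, (7) gives $\sup_{|\lambda|=1}\|x+\lambda y\|_1\ge1+\|y\|_1^2/4\ge1+\epsilon^2/4$. If $\|y\|_1>2$, consider $g(s)=\sup_{|\lambda|=1}\|x+\lambda sy\|_1$. It is convex and even, hence nondecreasing on $[0,\infty)$, and (7) applied to $sy$ with $s=2/\|y\|_1<1$ gives $g(1)\ge g(s)\ge2\ge1+\epsilon^2/4$. So $\delta_{L_1[0,1]}(\epsilon)\ge\epsilon^2/4$ for $0<\epsilon\le2$. $\blacksquare$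

This also shows that the exponent $2$ in (1) cannot be improved in general. For $X=L_1[0,1]$ we have $\sigma_X(\epsilon)=\epsilon$. If (1) held for all solid normed bimodules with $\kappa\epsilon^p$ in place of $\epsilon^2/8$, for some $\kappa>0$ and $p<2$, then, since $\sqrt{1+s}-1\ge s/3$ for $0\le s\le1$, we would get $\delta_X(\epsilon)\ge\kappa\epsilon^p/3$ for small $\epsilon$. This contradicts $\delta_X(\epsilon)=\epsilon^2/4+O(\epsilon^4)$.
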